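# Degrees of maps between Grassmann manifolds of equal dimension

Throughout, $\mathbb F=\mathbb C$ or $\mathbb H$ and $d=\dim_{\mathbb R}\mathbb F$. For $1\le k<n$, $\mathbb{FG}_{n,k}$ is the Grassmann manifold of $k$-dimensional $\mathbb F$-subspaces of $\mathbb F^n$. It is closed, connected and orientable, of real dimension $d\,k(n-k)$. If $M,N$ are closed connected oriented manifolds of the same dimension $D_0$, the degree of $f\colon M\to N$ is the integer with $f^*[N]^*=(\deg f)[M]^*$ in $H^{D_0}(M;\mathbb Z)\cong\mathbb Z$, where $[\cdot]^*$ is the orientation generator. Whether $\deg f=0$ does not depend on the orientations.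

Two different Grassmannians can have the same dimension: $\mathbb{FG}_{7,3}$ and $\mathbb{FG}_{8,2}$ both have dimension $12d$, since $3\cdot4=2\cdot 6$. Can one of them be mapped to the other with non-zero degree? The paper "Degrees of maps between Grassmann manifolds" by Parameswaran Sankaran and Swagata Sarkar (arXiv:0805.0509, 2008) contains the following conjecture: if $2\le l<k\le n/2<m/2$ and $k(n-k)=l(m-l)$, then every continuous map $\mathbb{FG}_{n,k}\to\mathbb{FG}_{m,l}$ has degree zero. We shall prove it. Since $\mathbb{FG}_{n,k}\cong\mathbb{FG}_{n,n-k}$, we always assume $k\le n/2$ and $l\le m/2$, and we write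
$$q=n-k,\qquad q'=m-l,\qquad D=kq=lq'.$$

## 1. Counting Schubert classes: sources with fewer rows

The cohomology of $\mathbb{FG}_{n,k}$ lives only in degrees divisible by $d$, and $H^{di}$ has a basis of Schubert classes $\sigma_\mu$, one for each partition $\mu$ of $i$ whose diagram fits into the rectangle with $k$ rows and $q$ columns. (The precise statement is in Section 2.) For $\mathbb{FG}_{4,2}$ the partitions in the $2\times2$ square are $\varnothing,(1),(2),(1,1),(2,1),(2,2)$, so the Betti numbers in degrees $0,d,2d,3d,4d$ are $1,1,2,1,1$.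

This alone settles half of the question.

**Proposition A.** Let $1\le k\le n/2$, $1\le l\le m/2$, $k(n-k)=l(m-l)$ and $k<l$. Then every map $f\colon\mathbb{FG}_{n,k}\to\mathbb{FG}_{m,l}$ has degree $0$.

**Proof.** Suppose $\deg f\ne0$. Then $f^*$ is injective on rational cohomology. Indeed, if $0\neq z\in H^*(\mathbb{FG}_{m,l};\mathbb Q)$ is homogeneous, Poincaré duality gives $w$ with $zw\ne0$ in top degree, and $f^*(z)f^*(w)=f^*(zw)\ne0$. So every Betti number of the target is at most the corresponding one of the source.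

Compare in degree $d(k+1)$, and let $p(k+1)$ be the number of partitions of $k+1$. In the target, $q'\ge l\ge k+1$, so all $p(k+1)$ partitions of $k+1$ fit into the $l\times q'$ rectangle. In the source, the column $(1^{k+1})$ has too many rows, so at most $p(k+1)-1$ partitions fit. This is a contradiction. $\blacksquare$

For $k=1$ this says that $\mathbb{FP}^D$ has no map of non-zero degree to $\mathbb{FG}_{m,l}$ with $l\ge2$: the target has two classes in degree $2d$ and the source at most one.

What changes when $l<k$, the range of the conjecture? Take the smallest instance. We need $k,q\ge3$ and $D=kq=lq'$ with $2\le l<k$. If $D=9$, then $k=q=3$ and $l=2$, which does not divide $9$. The next possibility is $D=12$, with $k=3,q=4,l=2,q'=6$. Counting partitions of $i$ in the two rectangles gives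

| $i$ | 0 | 1 | 2 | 3 | 4 | 5 | 6 | 7 | 8 | 9 | 10 | 11 | 12 |
|---|---|---|---|---|---|---|---|---|---|---|---|---|---|
| $3\times4$ (source) | 1 | 1 | 2 | 3 | 4 | 4 | 5 | 4 | 4 | 3 | 2 | 1 | 1 |
| $2\times6$ (target) | 1 | 1 | 2 | 2 | 3 | 3 | 4 | 3 | 3 | 2 | 2 | 1 | 1 |

The totals are $\binom73=35$ and $\binom82=28$. The target is smaller in every degree, so an injection of graded vector spaces exists and counting gives no contradiction. We have to use the multiplication. These are the statements to be proved.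

**Theorem 1.** Let $2\le k\le n/2$, $2\le l\le m/2$, $k(n-k)=l(m-l)=D$. If $(n,k)\neq(m,l)$, every continuous map $f\colon\mathbb{FG}_{n,k}\to\mathbb{FG}_{m,l}$ has degree $0$. More generally, for any field $K$ of characteristic $0$, every graded $K$-algebra homomorphism $H^*(\mathbb{FG}_{m,l};K)\to H^*(\mathbb{FG}_{n,k};K)$ is zero in the top degree $dD$.

The conjecture is the special case $2\le l<k\le n/2<m/2$: there all hypotheses hold and $(n,k)\ne(m,l)$. So the conjecture is true.

**Theorem 2.** Let $1\le k\le n/2$, $1\le l\le m/2$, $k(n-k)=l(m-l)$. A map $\mathbb{FG}_{n,k}\to\mathbb{FG}_{m,l}$ of non-zero degree exists if and only if $l=1$ or $(n,k)=(m,l)$.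

**Theorem 3.** Let $2\le k\le n/2$, $D=k(n-k)\ge6$, and let $f$ be a self-map of $\mathbb{FG}_{n,k}$ of non-zero degree. Then $f^*(p_1)=\lambda p_1$ with $\lambda\ne0$, and $f^*(u)=b\,u$ with $b=\lambda^2$ if $n\ne2k$ and $b=\pm\lambda^2$ if $n=2k$. Here $p_1,p_2$ are the power-sum classes of Section 2 and $u=p_2-\frac{n-2k}{D-1}p_1^2$.

## 2. Top-degree integrals as values of a rectangular character

Let $K$ be a field of characteristic $0$ and $\Lambda$ the ring of symmetric functions over $K$. It has elementary, complete and power-sum generators $e_i,h_i,p_i$, and the scalar product for which the Schur functions $s_\mu$ are orthonormal. Let $R=R_{k,q}=(q^k)$ be the rectangle with $k$ rows and $q$ columns.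

**Complex case.** Let $\gamma$ and $Q$ be the tautological and quotient bundles on $\mathbb{CG}_{n,k}$. Define a ring homomorphism $\varphi\colon\Lambda\to H^*(\mathbb{CG}_{n,k};K)$ by $h_i\mapsto c_i(Q)$. From $c(\gamma)c(Q)=1$ and $\big(\sum h_it^i\big)\big(\sum(-1)^ie_it^i\big)=1$ we get $e_i\mapsto(-1)^ic_i(\gamma)=c_i(\gamma^*)$. The following is classical (e.g. Fulton, *Young Tableaux*, §9.4): $\varphi$ is surjective; $\varphi(s_\mu)=\sigma_\mu$ if $\mu\subseteq R$ and $\varphi(s_\mu)=0$ otherwise; the $\sigma_\mu$ with $\mu\subseteq R$ form a basis, integrally as well; and $\sigma_R$ is an integral generator of the top cohomology.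

**Quaternionic case.** By Borel, $H^*(\mathbb{HG}_{n,k};\mathbb Z)\cong\mathbb Z[e_1,\dots,e_k]/(h_{q+1},\dots,h_n)$ with $\deg e_i=4i$. This is the presentation of $H^*(\mathbb{CG}_{n,k};\mathbb Z)$ with degrees doubled.

So put $A^i_{k,q}=H^{di}(\mathbb{FG}_{n,k};K)$. The graded ring $A_{k,q}=\bigoplus_iA_{k,q}^i$ is the whole cohomology and is the same for $\mathbb C$ and $\mathbb H$. We write $p_i$ also for $\varphi(p_i)$. Two low degrees matter to us. First, $A^1=Kp_1$. Second, if $k,q\ge2$, then $A^2$ has basis $\sigma_{(2)},\sigma_{(1,1)}$, and equivalently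
$$p_1^2=s_2+s_{11},\qquad p_2=s_2-s_{11}$$
is a basis.

**Integration.** Let $\int\colon A^D_{k,q}\to K$ be the linear map with $\int\sigma_R=1$. If $g\in\Lambda$ has degree $D$, expand it in Schur functions. The only partition of $D$ contained in $R$ is $R$ itself, so $\int\varphi(g)=\langle g,s_R\rangle$. By Frobenius' formula,
$$\int p_\rho=\langle p_\rho,s_R\rangle=\chi^R(\rho)\qquad(\rho\vdash D),\tag{1}$$
where $\chi^R$ is the character of the irreducible representation $V^R$ of $S_D$. In particular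
$$f^R:=\int p_1^D=\chi^R(1)=\dim V^R>0 ,$$
so $p_1^D$ spans $A^D_{k,q}$. We normalize and put $E(z)=\int z/f^R$ for $z\in A_{k,q}^D$, so that $E(p_1^D)=1$.

**Example.** For $\mathbb{FG}_{4,2}$ we have $R=(2,2)$, and $\chi^{(2,2)}$ takes the values $2,0,2$ on the classes $1,(2),(2,2)$. Directly: $\sigma_2^2=\sigma_{11}^2=\sigma_{22}$ and $\sigma_2\sigma_{11}=0$, so $\int p_1^4=\int(\sigma_2+\sigma_{11})^2=2$, $\int p_2p_1^2=\int(\sigma_2^2-\sigma_{11}^2)=0$ and $\int p_2^2=\int(\sigma_2-\sigma_{11})^2=2$, as (1) predicts.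

## 3. How a homomorphism scales the moments

Let $k,q,l,q'\ge2$ with $kq=lq'=D$. Unprimed symbols refer to $A_{k,q}$, primed symbols to $A_{l,q'}$. Let $F\colon A_{l,q'}\to A_{k,q}$ be a graded algebra homomorphism that is non-zero in degree $D$. For instance, $F=f^*$ with $K=\mathbb Q$ and $\deg f\neq 0$.

In degree $1$ there is one parameter: $F(p_1')=\lambda p_1$. In degree $2$ one has $F(p_2')=bp_2+(\text{multiple of }p_1^2)$, and the multiple of $p_1^2$ is a nuisance. We remove it by a change of basis. Put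
$$a:=E(p_2p_1^{D-2}),\qquad u:=p_2-a\,p_1^2\in A^2,$$
so that $E(u\,p_1^{D-2})=a-a=0$. For $D\ge4$ put $V:=E(u^2p_1^{D-4})$, and for $D\ge6$ put $T:=E(u^3p_1^{D-6})$. These are rational numbers depending only on $(k,q)$.

**Lemma B.** With $F$ as above, $F(p_1')=\lambda p_1$ with $\lambda\ne0$; $E(F(z))=\lambda^DE'(z)$ for all $z\in A^D_{l,q'}$; and $F(u')=b\,u$ for some $b\in K$. Moreover
$$b^2V=\lambda^4V'\quad(D\ge4),\qquad b^3T=\lambda^6T'\quad(D\ge6).\tag{2}$$

**Proof.** *The parameter $\lambda$ is not zero.* Since $p_1'^D$ spans $A^D_{l,q'}$ and $F$ is non-zero there, $\lambda^Dp_1^D=F(p_1'^D)\ne0$.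

*$F$ scales $E$.* Both sides of $E(F(z))=\lambda^DE'(z)$ are linear in $z$ on a one-dimensional space, and they agree at $z=p_1'^D$, where both equal $\lambda^D$.

*$F$ preserves the line of $u$.* Since $u,p_1^2$ is a basis of $A_{k,q}^2$, write $F(u')=bu+cp_1^2$. From $E'(u'p_1'^{D-2})=0$,
$$0=E\big(F(u'p_1'^{D-2})\big)=\lambda^{D-2}E\big((bu+cp_1^2)p_1^{D-2}\big)=\lambda^{D-2}c ,$$
so $c=0$.

*The moments.* Apply $E\circ F=\lambda^DE'$ to $u'^2p_1'^{D-4}$ and $u'^3p_1'^{D-6}$. The left sides are $b^2\lambda^{D-4}V$ and $b^3\lambda^{D-6}T$. Divide by $\lambda^{D-4}$ and $\lambda^{D-6}$. $\blacksquare$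

We have turned a question about maps into a question about a few character values. We now compute the numbers $a$, $V$, $T$.

## 4. Content sums and the second moment

Let $k,q\ge2$ and $D=kq\ge4$, and put $e=q-k\ge0$ and $x=D-1$. For a list $\rho$ of cycle lengths $\ge2$, let $K_\rho\in\mathbb Z[S_D]$ be the sum of all permutations whose non-trivial cycle lengths are $\rho$, and $|K_\rho|$ the number of its terms. It is central, so it acts on $V^R$ by a scalar $\omega_\rho$. Taking traces, $\omega_\rho f^R=|K_\rho|\chi^R(\rho,1^{D-|\rho|})$, so by (1)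
$$E\big(p_\rho\,p_1^{D-|\rho|}\big)=\frac{\omega_\rho}{|K_\rho|}.\tag{3}$$

**Jucys–Murphy elements.** For $1\le i\le D$ let $J_i=\sum_{r<i}(r\,i)$. By Jucys and Murphy, $V^R$ has a basis indexed by standard tableaux of shape $R$ in which every $J_i$ is diagonal, with eigenvalue the content $s-r$ of the box (row $r$, column $s$) containing $i$. Hence a symmetric polynomial in the $J_i$ acts on $V^R$ by its value at the multiset of contents $s-r$, $1\le r\le k$, $1\le s\le q$.

**Example.** For $S_3$ and the shape $(2,1)$, the contents are $0,1,-1$. The sum $J_2+J_3$ is the sum of all transpositions, and it acts by $0$, matching $\chi^{(2,1)}(2,1)=0$. The sum of squares of the contents is $2$. Here $J_2^2+J_3^2=3+K_3$, and $K_3$ acts by $2\cdot(-1)/2=-1$, so we get $3-1=2$ again.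

**Step 1: power sums of contents.** The purpose is to evaluate $\sum J_i^\nu$ on $V^R$ for $\nu=1,2,3$. Let $r,s$ be independent and uniform on $\{1,\dots,k\}$, $\{1,\dots,q\}$. Then $s-r$ is symmetric about its mean $\frac{q+1}2-\frac{k+1}2=\frac e2$ and has variance
$$\tfrac{q^2-1}{12}+\tfrac{k^2-1}{12}=\tfrac{e^2+2D-2}{12},$$
because $q^2+k^2=e^2+2D$. A variable symmetric about its mean $\mu$, with variance $v$, has second moment $\mu^2+v$ and third moment $\mu^3+3\mu v$. Multiplying by the number $D$ of boxes,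
$$P_1=\frac{De}2,\qquad P_2=D\Big(\frac{e^2}4+\frac{e^2+2D-2}{12}\Big)=\frac{D(2e^2+D-1)}6,$$
$$P_3=D\Big(\frac{e^3}8+\frac{3e}2\cdot\frac{e^2+2D-2}{12}\Big)=\frac{De(e^2+D-1)}4 .$$

**Step 2: $\sum J_i$ and $\sum J_i^2$ in terms of class sums.** Clearly $\sum J_i=K_2$. Next, $J_i^2=\sum_{r,s<i}(r\,i)(s\,i)$. The terms with $r=s$ give $i-1$ times the identity. The terms with $r\ne s$ give each $3$-cycle with maximal element $i$ exactly once: $(r\,i)(s\,i)$ determines $(r,s)$, and both sets have $(i-1)(i-2)$ elements. Hence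
$$\sum_iJ_i=K_2,\qquad\sum_iJ_i^2=K_3+\tbinom D2 .$$

**Step 3: $K_2^2$.** We want $\omega_{22}$. In a product $K_2K_\rho$, the coefficient of $\sigma$ is the number of transpositions $\tau$ such that $\tau\sigma$ has type $\rho$. Multiplying $\sigma$ by $\tau=(r\,s)$ joins the cycles of $r$ and $s$ if they are different. If $r$ and $s$ lie in one cycle of length $L$ at cyclic distance $t\le L/2$, it splits this cycle into cycles of lengths $t$ and $L-t$; there are $L$ such pairs if $t<L/2$, and $L/2$ if $t=L/2$. For $K_2^2$: at the identity the coefficient is $\binom D2$; at a $3$-cycle there are $3$ splittings into type $2$; at type $22$ there are $2$ choices of the $2$-cycle to remove. A product of two transpositions has no other type. So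
$$K_2^2=\tbinom D2+3K_3+2K_{22}.$$

**Step 4: central characters.** From Steps 1–3,
$$\omega_2=P_1=\tfrac{De}2,\qquad\omega_3=P_2-\tbinom D2=\tfrac D6\big(2e^2+D-1-3D+3\big)=\tfrac D3(e^2-D+1),$$
$$\omega_{22}=\tfrac12\big(\omega_2^2-\tbinom D2-3\omega_3\big)=\tfrac D8\big[De^2-2(D-1)-4e^2+4(D-1)\big]=\tfrac D8\big[(D-4)e^2+2(D-1)\big].$$
With $|K_2|=\frac{D(D-1)}2$ and $|K_{22}|=\frac12\binom D2\binom{D-2}2=\frac{D(D-1)(D-2)(D-3)}8$, (3) gives
$$a=E(p_2p_1^{D-2})=\frac ex,\qquad E(p_2^2p_1^{D-4})=\frac{(D-4)e^2+2x}{x(D-2)(D-3)}.\tag{4}$$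
Note that $e=n-2k$, so $u=p_2-\frac{n-2k}{D-1}p_1^2$ is the class of Theorem 3.

**Step 5: the second moment.** Expanding $u^2=(p_2-ap_1^2)^2$, we get $V=E(p_2^2p_1^{D-4})-2a\cdot a+a^2=E(p_2^2p_1^{D-4})-a^2$. Over the denominator $x^2(D-2)(D-3)$ the numerator is
$$x\big[(D-4)e^2+2x\big]-(D-2)(D-3)e^2=2x^2+\big[(D^2-5D+4)-(D^2-5D+6)\big]e^2=2(x^2-e^2).$$
Hence
$$V=\frac{2(x^2-e^2)}{x^2(D-2)(D-3)}.\tag{5}$$
Moreover $x-e=kq-1-q+k=(k-1)(q+1)$ and $x+e=kq-1+q-k=(k+1)(q-1)$, so
$$x^2-e^2=(k^2-1)(q^2-1)>0,\qquad V\ne0.\tag{6}$$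
For $\mathbb{FG}_{4,2}$ we have $x=3$ and $e=0$, so (5) gives $V=1$. This agrees with $u=p_2$ and $\int p_2^2/f^R=2/2$ from Section 2.

**What the second moment gives.** By (2) and (5), a homomorphism $F$ that is non-zero in top degree satisfies
$$\Big(\frac b{\lambda^2}\Big)^2=\frac{V'}V=\frac{x^2-e'^2}{x^2-e^2},\qquad e'=q'-l .$$
For the smallest instance $\mathbb{FG}_{7,3}\to\mathbb{FG}_{8,2}$ we have $x=11$, $e=1$, $e'=4$, and the right side is $\frac{105}{120}=\frac78$. This is not the square of a rational number, while $b,\lambda\in\mathbb Q$ for $F=f^*$. So every such map has degree zero.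

Why does this not finish the proof? Over $\mathbb Q$, it leaves the arithmetic question of when $(k^2-1)(q^2-1)$ and $(l^2-1)(q'^2-1)$ have a ratio that is a square. Over $K=\mathbb R$ it gives nothing at all: the right side is positive by (6), so $b=\lambda^2\sqrt{V'/V}$ solves the equation for every pair of rectangles of area $D$. We have two unknowns $\lambda,b$, which enter through $b/\lambda^2$, and one equation. A second equation lets us eliminate $b/\lambda^2$, and the next moment provides it.

## 5. The third moment and the invariant $T^2/V^3$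

Now $k,q\ge2$ and $D=kq\ge6$. We need $E(p_2^3p_1^{D-6})$, hence $\omega_{222}$, and we reach it through $\omega_4$ and $\omega_{32}$.

**Step 6: $\sum J_i^3$.** Expand $J_i^3=\sum_{r,s,t<i}(r\,i)(s\,i)(t\,i)$ and sort the triples into four disjoint kinds.

- If $r,s,t$ are distinct, the product (read from right to left) is the $4$-cycle $i\mapsto t\mapsto s\mapsto r\mapsto i$. The triple can be recovered from it, so each $4$-cycle with maximal element $i$ occurs exactly once.
- If $r=s$, the product is $(t\,i)$, with $i-1$ choices of $r$ for each $t$. The sum is $(i-1)J_i$.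
- If $s=t\ne r$, the product is $(r\,i)$, with $i-2$ choices of $s$ for each $r$. The sum is $(i-2)J_i$.
- If $r=t\ne s$, the product $(r\,i)(s\,i)(r\,i)$ is $(s\,r)$. The sum over ordered pairs is $2\sum_{r<s<i}(r\,s)$.

So in $\sum_iJ_i^3$ the coefficient of $(r\,s)$ with $r<s$ is $(s-1)+(s-2)=2s-3$ from $i=s$, plus $2$ for each of the $D-s$ values $i>s$. The total is $2D-3$, and
$$\sum_iJ_i^3=K_4+(2D-3)K_2 .$$

**Step 7: $K_2K_3$ and $K_2K_{22}$.** A transposition times a $3$-cycle splits it (type $2$), joins it to a fixed point (type $4$), or joins two fixed points (type $32$). A transposition times a permutation of type $22$ splits a $2$-cycle (type $2$), joins the two $2$-cycles (type $4$), joins a $2$-cycle to a fixed point (type $32$), or joins two fixed points (type $222$). So only these types of $\sigma$ occur. By the rule of Step 3, the number of $\tau$ with $\tau\sigma$ of type $3$ is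

- $\sigma$ of type $2$: join the $2$-cycle to one of the $D-2$ fixed points, $2(D-2)$ ways;
- $\sigma$ of type $4$: split into $3+1$, $4$ ways;
- $\sigma$ of type $32$: split the $2$-cycle, $1$ way.

The number of $\tau$ with $\tau\sigma$ of type $22$ is

- $\sigma$ of type $2$: join two fixed points, $\binom{D-2}2$ ways;
- $\sigma$ of type $4$: split into $2+2$, $2$ ways;
- $\sigma$ of type $32$: split the $3$-cycle, $3$ ways;
- $\sigma$ of type $222$: split one of the $2$-cycles, $3$ ways.

Therefore
$$K_2K_3=K_{32}+4K_4+2(D-2)K_2,\qquad K_2K_{22}=3K_{222}+2K_4+3K_{32}+\tbinom{D-2}2K_2 .$$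

**Step 8: the remaining central characters.** From Step 6,
$$\omega_4=P_3-(2D-3)P_1=\tfrac{De}4\big(e^2+D-1-4D+6\big)=\tfrac{De}4(e^2-3D+5).$$
From the first product in Step 7,
$$\omega_{32}=\omega_2\omega_3-4\omega_4-2(D-2)\omega_2=\tfrac{De}6\big[D(e^2-D+1)-6(e^2-3D+5)-6(D-2)\big]$$
$$=\tfrac{De}6\big[(D-6)e^2-D^2+13D-18\big].$$
From the second product, $3\omega_{222}=\omega_2\omega_{22}-2\omega_4-3\omega_{32}-\binom{D-2}2\omega_2$, which is
$$\tfrac{De}2\Big\{e^2\Big[\tfrac{D(D-4)}8-1-(D-6)\Big]+\tfrac{D(D-1)}4+3D-5+D^2-13D+18-\tfrac{(D-2)(D-3)}2\Big\}.$$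
The coefficient of $e^2$ is $\frac18(D^2-12D+40)$. The rest is $\frac34D^2-\frac{31}4D+10=\frac18(6D^2-62D+80)$. So
$$3\omega_{222}=\tfrac{De}{16}\big[(D^2-12D+40)e^2+6D^2-62D+80\big].$$
With $|K_{222}|=\frac{D(D-1)\cdots(D-5)}{48}$, (3) gives
$$E(p_2^3p_1^{D-6})=\frac{e\big[(D^2-12D+40)e^2+6D^2-62D+80\big]}{x(D-2)(D-3)(D-4)(D-5)}.\tag{7}$$

**Step 9: the third moment.** Expanding $u^3=(p_2-ap_1^2)^3$,
$$T=E(p_2^3p_1^{D-6})-3a\,E(p_2^2p_1^{D-4})+3a^2\cdot a-a^3=E(p_2^3p_1^{D-6})-3a\,E(p_2^2p_1^{D-4})+2a^3 .$$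
Put everything over $x^3(D-2)(D-3)(D-4)(D-5)$, using (4) and (7). The numerator is $e\,(A+Be^2)$, where
$$A=x^2\big[6D^2-62D+80-6(D-4)(D-5)\big]=x^2(-8D-40)=-8x^2(D+5),$$
$$B=x^2(D^2-12D+40)-3x(D-4)^2(D-5)+2(D-2)(D-3)(D-4)(D-5).$$
The three terms of $B$ expand, with their signs, to
$$D^4-14D^3+65D^2-92D+40,$$
$$-3D^4+42D^3-207D^2+408D-240,$$
$$2D^4-28D^3+142D^2-308D+240 .$$
Their sum is $B=8D+40=8(D+5)$. So $A+Be^2=-8(D+5)(x^2-e^2)$, and
$$T=-\frac{8(D+5)\,e\,(x^2-e^2)}{x^3(D-2)(D-3)(D-4)(D-5)}.\tag{8}$$

**Check.** For $k=2$, $q=3$: $D=6$, $e=1$, $x=5$, and $\chi^{(3,3)}$ takes the values $5,1,1,-3$ on the classes $1,(2),(2,2),(2,2,2)$. So $a=\frac15$ and $T=-\frac35-3\cdot\frac15\cdot\frac15+\frac2{125}=-\frac{88}{125}$. Formula (8) gives $-\frac{8\cdot11\cdot24}{125\cdot4\cdot3\cdot2\cdot1}=-\frac{88}{125}$.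

**Step 10: the invariant.** Since $V\ne0$ by (6), we may form $I_{k,q}:=T^2/V^3$. By (5) and (8),
$$T^2=\frac{64(D+5)^2e^2(x^2-e^2)^2}{x^6(D-2)^2(D-3)^2(D-4)^2(D-5)^2},\qquad V^3=\frac{8(x^2-e^2)^3}{x^6(D-2)^3(D-3)^3},$$
so
$$I_{k,q}=\frac{8(D+5)^2(D-2)(D-3)}{(D-4)^2(D-5)^2}\cdot\frac{e^2}{(D-1)^2-e^2}.\tag{9}$$
For fixed $D\ge6$ the first factor is a positive constant. The second equals $\frac{x^2}{x^2-e^2}-1$, and $e^2\in[0,x^2)$ by (6). So $I_{k,q}$ is a strictly increasing function of $e^2$.

## 6. Rectangles of equal area are separated: proof of Theorem 1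

A map of non-zero degree induces, over $K=\mathbb Q$, a graded algebra homomorphism that is non-zero in top degree. So it suffices to prove the algebraic statement, in the following form: if $q\ge k\ge2$, $q'\ge l\ge2$, $kq=lq'=D$, and $F\colon A_{l,q'}\to A_{k,q}$ is a graded algebra homomorphism that is non-zero in degree $D$, then $(n,k)=(m,l)$.

**Small $D$.** If $D<6$, the only factorization of $D$ with both factors at least $2$ is $4=2\cdot2$, so $(n,k)=(m,l)=(4,2)$. From now on $D\ge6$.

**Eliminating $b$ and $\lambda$.** Lemma B gives $\lambda\ne0$, $b^2V=\lambda^4V'$ and $b^3T=\lambda^6T'$. Since $V'\ne0$ and $\lambda\neq0$, also $b\ne0$. Square the second equation and cube the first: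
$$b^6T^2=\lambda^{12}T'^2,\qquad b^6V^3=\lambda^{12}V'^3 .$$
Dividing, $I_{k,q}=I_{l,q'}$ in $K$. Both sides are rational numbers and $\mathbb Q\subseteq K$, so this is an equality of rational numbers.

**Recovering the rectangle.** By strict monotonicity of (9) in $e^2$, $(q-k)^2=(q'-l)^2$. Both differences are $\ge0$, so $q-k=q'-l$. Also $(q+k)^2=(q-k)^2+4D=(q'-l)^2+4D=(q'+l)^2$, so $n=q+k=q'+l=m$. Subtracting, $k=l$. Hence $(n,k)=(m,l)$. $\blacksquare$

## 7. Self-maps in degrees $d$ and $2d$: proof of Theorem 3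

Let $f$ be a self-map of non-zero degree of $\mathbb{FG}_{n,k}$, with $k\ge2$ and $D\ge6$. Apply Lemma B over $K=\mathbb Q$ with both algebras equal: $f^*p_1=\lambda p_1$ with $\lambda\ne0$, $f^*u=bu$, and by (2)
$$b^2V=\lambda^4V,\qquad b^3T=\lambda^6T .$$
Since $V\ne0$, $b^2=\lambda^4$, so $b=\pm\lambda^2$. If $n\ne2k$, then $e\ne0$, so $T\ne0$ by (8) and (6). Hence $b^3=\lambda^6$, and $b=b^3/b^2=\lambda^2$. $\blacksquare$

When $n=2k$ we have $T=0$, and in the complex case the sign $-$ does occur. Let $f(L)=L^\perp$ for a Hermitian inner product on $\mathbb C^{2k}$. It is a homeomorphism, so its degree is $\pm1$. Here $f^*\gamma\cong Q$, so $e_i=(-1)^ic_i(\gamma)$ is sent to $(-1)^ic_i(Q)=(-1)^ih_i$. Hence $p_1=e_1\mapsto-p_1$, and $p_2=e_1^2-2e_2\mapsto h_1^2-2h_2=-p_2$. As $u=p_2$ when $e=0$, we get $\lambda=-1$ and $b=-1=-\lambda^2$.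

## 8. Which targets receive a map of non-zero degree

We prove Theorem 2. The part about maps from $\mathbb{HG}_{n,k}$ to a projective space requires work of a different kind.

**Only if.** Suppose $l\ge2$ and $(n,k)\ne(m,l)$. If $k\ge2$, Theorem 1 says that every map has degree $0$. If $k=1$, then $k<l$ and Proposition A says so.

**If, first reductions.** For $(n,k)=(m,l)$ take the identity. Let $l=1$, so that $m-1=D$ and the target is $\mathbb{FP}^D$. Write $X=\mathbb{FG}_{n,k}$, let $\sigma_1=p_1$ be the generator of $H^d(X;\mathbb Z)$, and let $w$ be a generator of $H^d(\mathbb{FP}^\infty;\mathbb Z)$; its restrictions are also called $w$. It suffices to find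
$$g\colon X\to\mathbb{FP}^\infty,\qquad g^*w=c\,\sigma_1,\quad c\ne0 .$$
Indeed, $X$ has dimension $dD$ and $\mathbb{FP}^D$ is the $dD$-skeleton of $\mathbb{FP}^\infty$, so $g$ can be deformed cellularly into $\mathbb{FP}^D$. Then $g^*(w^D)=c^D\sigma_1^D=c^Df^R\sigma_R\ne0$.

**The complex case.** Let $g$ be the classifying map of a line bundle with first Chern class $\sigma_1$, for example $\det Q$, since $c_1(Q)=\varphi(h_1)=\sigma_1$. With the sign of $w$ chosen suitably, $c=1$.

**The quaternionic case: where the extension gets stuck.** Now $\mathbb F=\mathbb H$ and $d=4$, and $\mathbb{HP}^\infty$ does not classify degree-$4$ classes. The natural attempt is to build $g$ cell by cell. $X$ has a CW structure by Schubert cells, with cells only in dimensions divisible by $4$. To extend a map $g_i\colon X^{(4i)}\to\mathbb{HP}^i$ over a $(4i+4)$-cell with attaching map $\theta$, as a map into $\mathbb{HP}^\infty$, we need $g_i\theta$ to be zero in $\pi_{4i+3}(\mathbb{HP}^\infty)$, and there is no reason for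 that. But we shall see that this group is finite, and $c$ is allowed to be any non-zero integer. So we compose $g_i$ with a self-map of $\mathbb{HP}^i$ that multiplies $w$ by a highly divisible number and hope that it kills the obstruction. Two things must be shown: that such self-maps exist, and that they do kill it.

**Notation.** Let $j\colon\mathbb{HP}^i\to\mathbb{HP}^\infty$ and $\iota\colon S^4=\mathbb{HP}^1\subset\mathbb{HP}^i$ be the inclusions, and $h_i\colon S^{4i+3}\to\mathbb{HP}^i$ the Hopf map, which is the attaching map of the top cell of $\mathbb{HP}^{i+1}$. Put $N_i=|\pi_{4i+2}(S^3)|$ for $i\ge1$; this is finite by Serre. All spaces $\mathbb{HP}^i$, $1\le i\le\infty$, are simply connected, so free homotopy classes of maps from spheres are elements of homotopy groups, and we may take self-maps to preserve the base point.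

**(a) The homotopy groups of $\mathbb{HP}^\infty$.** The purpose is to write all their elements as suspensions. From the fibration $S^3\to S^\infty\to\mathbb{HP}^\infty$ we have $\Omega\mathbb{HP}^\infty\simeq S^3$. The inclusion $S^4\subset\mathbb{HP}^\infty$ generates $\pi_4(\mathbb{HP}^\infty)\cong\mathbb Z$, since all further cells have dimension $\ge8$. Its adjoint $S^3\to\Omega\mathbb{HP}^\infty\simeq S^3$ therefore generates $\pi_3$, has degree $\pm1$, and is an equivalence. Composition with the adjoint corresponds to $\alpha\mapsto j\iota\Sigma\alpha$. Hence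
$$\pi_{r-1}(S^3)\to\pi_r(\mathbb{HP}^\infty),\qquad\alpha\mapsto j\iota\Sigma\alpha,$$
is an isomorphism.

**(b) The group $\pi_{4i+3}(\mathbb{HP}^i)$.** The purpose is a normal form for its elements. Compare the fibration $S^3\to S^{4i+3}\to\mathbb{HP}^i$ with $S^3\to S^\infty\to\mathbb{HP}^\infty$; the comparison is the identity on the fiber. The boundary map $\pi_{4i+3}(\mathbb{HP}^\infty)\to\pi_{4i+2}(S^3)$ is an isomorphism because $S^\infty$ is contractible. The boundary map of the first fibration is $j_*$ followed by this isomorphism. So $\ker j_*$ is the kernel of the first boundary map, which is the image of $\pi_{4i+3}(S^{4i+3})$, that is, $\mathbb Zh_i$. In particular $jh_i=0$. Given $\beta\in\pi_{4i+3}(\mathbb{HP}^i)$, (a) gives $\alpha\in\pi_{4i+2}(S^3)$ with $j\beta=j\iota\Sigma\alpha$. Then $\beta-\iota\Sigma\alpha\in\mathbb Zh_i$, so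
$$\beta=\iota\Sigma\alpha+\delta h_i,\qquad\alpha\in\pi_{4i+2}(S^3),\ \delta\in\mathbb Z.\tag{10}$$

**(c) A self-map multiplies the suspension part by $c$.** Let $\phi\colon\mathbb{HP}^i\to\mathbb{HP}^i$ satisfy $\phi^*w=cw$. The group $\pi_4(\mathbb{HP}^i)\cong\mathbb Z$ is generated by $\iota$, and the multiple is detected by $w$, so $\phi\iota\simeq\iota\circ\Sigma[c]$, where $[c]\colon S^3\to S^3$ is the $c$-th power map of the group $S^3$. In a topological group, the sum in homotopy groups is the pointwise product, so $[c]\circ\alpha=c\alpha$; in particular $[c]$ has degree $c$. Therefore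
$$\phi\iota\Sigma\alpha=\iota\Sigma([c]\circ\alpha)=c\,\iota\Sigma\alpha.\tag{11}$$

**(d) A Hopf-type invariant.** The purpose is to read off $\delta$ in (10) for $\beta=\phi h_i$. For $\beta\in\pi_{4i+3}(\mathbb{HP}^i)$ let $C_\beta=\mathbb{HP}^i\cup_\beta e^{4i+4}$. As $4i+4\ge8$, $w$ extends uniquely to $H^4(C_\beta;\mathbb Z)$. Also $H^{4i+4}(C_\beta;\mathbb Z)=\mathbb Zy$, with $y$ the class of the top cell. Define $H(\beta)\in\mathbb Z$ by $w^{i+1}=H(\beta)y$.

*$H$ is additive.* Let $W=\mathbb{HP}^i\cup_{\beta_1}e\cup_{\beta_2}e$, with top classes $y_1,y_2$. Restricting to the subcomplexes $C_{\beta_1},C_{\beta_2}$ shows $w^{i+1}=H(\beta_1)y_1+H(\beta_2)y_2$ in $W$. Pinching the sphere and its cone gives a map $C_{\beta_1+\beta_2}\to W$ that is the identity on $\mathbb{HP}^i$ and sends $y_1,y_2$ to $y$. So $H(\beta_1+\beta_2)=H(\beta_1)+H(\beta_2)$. Hence $H$ vanishes on torsion elements.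

*$H(h_i)=1$.* Since $w^{i+1}$ generates $H^{4i+4}(\mathbb{HP}^{i+1};\mathbb Z)$, $H(h_i)=\pm1$. Replacing $h_i$ by $-h_i$, which also attaches the top cell of $\mathbb{HP}^{i+1}$, we arrange $H(h_i)=1$.

*Behavior under $\phi$.* If $\phi^*w=cw$, extend $\phi$ to $C_\beta\to C_{\phi\beta}$ by the identity on the cell. Pulling back $w^{i+1}=H(\phi\beta)y$ gives $c^{i+1}H(\beta)y=H(\phi\beta)y$, so $H(\phi\beta)=c^{i+1}H(\beta)$.

Consequently, if $\phi h_i=\iota\Sigma\alpha+\delta h_i$, then $\delta=c^{i+1}$. Indeed, $\alpha$ is torsion, so $H(\iota\Sigma\alpha)=0$ and $\delta=H(\phi h_i)=c^{i+1}H(h_i)=c^{i+1}$.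

**Lemma C.** For all $i,M\ge1$ there is $\phi\colon\mathbb{HP}^i\to\mathbb{HP}^i$ with $\phi^*w=cw$, $c\ne0$ and $M\mid c$.

**Proof.** By induction on $i$. For $i=1$ take a self-map of $S^4$ of degree $M$. Suppose the claim holds for $i$. Choose $\phi$ on $\mathbb{HP}^i$ with $MN_i\mid c$, $c\ne0$, and write $\phi h_i=\iota\Sigma\alpha+\delta h_i$ with $\delta=c^{i+1}$ by (d). We cannot expect $j\phi h_i=j\iota\Sigma\alpha$ to vanish, but we can apply $\phi$ once more. By (11) and $jh_i=0$,
$$j\phi^2h_i=c\,j\iota\Sigma\alpha+\delta\,j\phi h_i=c\,j\iota\Sigma\alpha+\delta\,j\iota\Sigma\alpha=(c+\delta)\,j\iota\Sigma\alpha=0,$$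
because $N_i$ divides $c+\delta=c+c^{i+1}$ and $N_i\alpha=0$. So $j\phi^2$ extends over $\mathbb{HP}^{i+1}=\mathbb{HP}^i\cup_{h_i}e^{4i+4}$. Deform the extension cellularly into $\mathbb{HP}^{i+1}$. Since $H^4(\mathbb{HP}^{i+1};\mathbb Z)\to H^4(\mathbb{HP}^i;\mathbb Z)$ is an isomorphism, the resulting self-map of $\mathbb{HP}^{i+1}$ sends $w$ to $c^2w$, and $c^2\ne0$, $M\mid c^2$. $\blacksquare$

**Construction of $g$.** On $X^{(4)}$, a wedge of $4$-spheres, choose $g_1\colon X^{(4)}\to S^4=\mathbb{HP}^1$ with $g_1^*w=\sigma_1|_{X^{(4)}}$. Suppose that $g_i\colon X^{(4i)}\to\mathbb{HP}^i$ satisfies $g_i^*w=c_i\,\sigma_1|_{X^{(4i)}}$ with $c_i\ne0$.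

*A good self-map.* By Lemma C for $i+1$ and $M=N_i$, there is a self-map $\Phi$ of $\mathbb{HP}^{i+1}$ with $w\mapsto cw$, $c\ne0$, $N_i\mid c$. We may take it cellular, and let $\phi\colon\mathbb{HP}^i\to\mathbb{HP}^i$ be its restriction. Then $\phi^*w=cw$. In $\mathbb{HP}^{i+1}$ the map $h_i$ is null-homotopic, hence so is its image under $\Phi$, and therefore $j\phi h_i=0$.

*It kills the obstruction.* Let $\theta\colon S^{4i+3}\to X^{(4i)}$ be the attaching map of a $(4i+4)$-cell. By (10), $g_i\theta=\iota\Sigma\alpha+\delta h_i$. By (11),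
$$j\phi g_i\theta=c\,j\iota\Sigma\alpha+\delta\,j\phi h_i=0,$$
since $N_i\mid c$ and $j\phi h_i=0$. So $j\phi g_i$ extends over $X^{(4i+4)}$. Deform the extension cellularly to $g_{i+1}\colon X^{(4i+4)}\to\mathbb{HP}^{i+1}$.

*The class is still right.* On $X^{(4i)}$ we have $g_{i+1}^*w=g_i^*\phi^*w=c\,c_i\,\sigma_1$. The restriction $H^4(X^{(4i+4)};\mathbb Z)\to H^4(X^{(4i)};\mathbb Z)$ is injective, because the added cells have dimension at least $8$. So $g_{i+1}^*w=c\,c_i\,\sigma_1|_{X^{(4i+4)}}$ with $c\,c_i\ne0$.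

After finitely many steps we reach $X^{(4D)}=X$ and obtain the required $g$. This proves Theorem 2. $\blacksquare$

So in Theorem 1 the hypothesis $l\ge2$ cannot be dropped when $k\ge2$: for $l=1$ a map of non-zero degree exists. For example, the complex construction gives a map $\mathbb{CG}_{4,2}\to\mathbb{CP}^4$ of degree $\pm f^{(2,2)}=\pm2$. For $l\ge2$, non-zero degree occurs only between identical Grassmannians, up to $\mathbb{FG}_{n,k}\cong\mathbb{FG}_{n,n-k}$.
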